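# Balanced ellipses, and the uniqueness of the best ellipse of given area

## 1. Ellipses whose boundary is met by $K$ in a balanced way

A plane convex body $K$ is a compact convex subset of $\mathbb R^2$ with nonempty interior. An ellipse is a closed filled ellipse, that is, $E=\varphi(D)$ with $D$ the closed unit disk and $\varphi$ an invertible affine map; from now on "affine map" means invertible affine map. We identify $\mathbb R^2=\mathbb C$ and write $S^1=\mathbb R/2\pi\mathbb Z$, $z=e^{i\theta}$; integrals without limits are over $\theta\in S^1$.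

Walk once around the boundary of $E=\varphi(D)$, with parameter $\theta\mapsto\varphi(e^{i\theta})$, and record when you are inside $K$. If $\partial E$ and $\partial K$ meet in finitely many points, the record is (up to finitely many points) a finite union of arcs of $S^1$. The condition on which everything turns is that this record has vanishing Fourier coefficients of orders $1$ and $2$. If $\partial E$ and $\partial K$ share a set of positive length, we are allowed to count the shared part with any weight between $0$ and $1$.

**Definition.** Let $E=\varphi(D)$ with $\varphi$ affine. The ellipse $E$ is *balanced* for $K$ if there is a measurable $f$ on $S^1$ with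
$$1_{\{\varphi(e^{i\theta})\in\operatorname{int}K\}}\le f\le 1_{\{\varphi(e^{i\theta})\in K\}},\qquad \int f e^{i\theta}\,d\theta=\int f e^{2i\theta}\,d\theta=0. \tag{1}$$
We put $m=\int f\,d\theta\in[0,2\pi]$.

Two affine maps with the same image of $D$ differ by an element of $O(2)$ on the right. A rotation of $\theta$ multiplies the two moments by numbers of modulus one and a reflection conjugates them, so the choice of $\varphi$ does not matter. If $\psi$ is affine, then $E$ is balanced for $K$ with $f$ if and only if $\psi(E)$ is balanced for $\psi(K)$ with the same $f$. So we can always normalize to $E=D$.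

**Example 1 (square).** Let $K=[-a,a]^2$ with $1/\sqrt2<a<1$ and $E=D$. Here $e^{i\theta}\in K$ when $|\cos\theta|\le a$ and $|\sin\theta|\le a$. This is a union of four arcs, invariant under $\theta\mapsto\theta+\pi/2$. The rotation multiplies the first moment by $i$ and the second by $i^2=-1$, so both vanish and $D$ is balanced. The complementary arcs have half-length $\beta=\arccos a<\pi/4$ and are centered at $0,\pi/2,\pi,3\pi/2$.

**Example 2 (long rectangle).** Let $K=[-a,a]\times[-b,b]$ with $a\ge1$, $0<b<1$, and $E=D$. Up to finitely many $\theta$, $f$ must be the indicator of $\{|\sin\theta|\le b\}$, two arcs of half-length $\gamma=\arcsin b$ centered at $0$ and $\pi$. Then $\int f\cos2\theta\,d\theta=2\sin2\gamma>0$, so $D$ is not balanced.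

**Example 3 (why $f$ need not be an indicator).** Let $K=E=D$. The lower bound in (1) is $0$ and the upper bound is $1$, so every constant $f\in[0,1]$ is allowed: $D$ is balanced for itself, with every $m\in[0,2\pi]$.

## 2. Best approximation in the symmetric difference metric

For measurable $A,B\subset\mathbb R^2$ let $d_{\rm sym}(A,B)=\operatorname{area}((A\setminus B)\cup(B\setminus A))$. The question, from Jairo Bochi, "On the approximation of convex bodies by ellipses with respect to the symmetric difference metric", arXiv:1702.03808 (2017), is this. Let $K$ have area $1$, and let $E$ be an ellipse of area $1$ that minimizes $d_{\rm sym}(K,E)$ among all ellipses of area $1$. Is $E$ unique? Balanced ellipses are what we use to answer: they turn out to be the critical points of the problem.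

Put $F_K(E)=\operatorname{area}(K\cap E)$. Then
$$d_{\rm sym}(K,E)=\operatorname{area}K+\operatorname{area}E-2F_K(E), \tag{2}$$
so for fixed area of $E$, minimizing $d_{\rm sym}$ means maximizing $F_K$. Let $\alpha_J$ be the largest area of an ellipse contained in $K$, and $\alpha_L$ the smallest area of an ellipse containing $K$.

**Theorem A.** If $\operatorname{area}K=1$, the ellipse of area $1$ minimizing $d_{\rm sym}(K,\cdot)$ among ellipses of area $1$ is unique.

So the answer is yes. The same method gives two further statements, which are not needed for Theorem A.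

**Theorem B.** For $\alpha>0$, the minimizer of $d_{\rm sym}(K,\cdot)$ among ellipses of area $\alpha$ is unique if and only if $\alpha_J\le\alpha\le\alpha_L$. If $\alpha_J<\alpha<\alpha_L$, an ellipse of area $\alpha$ is the minimizer if and only if it is balanced with some $f$ with $m>0$.

**Theorem C.** For every convex body $K$ there is exactly one ellipse minimizing $d_{\rm sym}(K,\cdot)$ among ellipses of arbitrary area. An ellipse is this minimizer if and only if it is balanced with some $f$ with $m=\pi$.

The plan: optimal ellipses are balanced (Section 5). Every balanced ellipse with $0<m<2\pi$ is a *strict local* optimum (Sections 6 to 8). A mountain-pass argument, run for polygons approximating $K$, makes this global (Sections 9 to 11).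

## 3. Concavity settles translates and nothing more

The first thing to try is concavity. Write ellipses as $c+PD$ with $P$ symmetric positive definite. Suppose first that $E_0=c_0+PD$ and $E_1=c_1+PD$ are translates that meet $K$, and let $E_{1/2}=\frac{c_0+c_1}2+PD$. Then $E_{1/2}=\frac12E_0+\frac12E_1$, so by convexity of $K$
$$K\cap E_{1/2}\supset\tfrac12(K\cap E_0)+\tfrac12(K\cap E_1),$$
and the Brunn–Minkowski inequality gives $\sqrt{F_K(E_{1/2})}\ge\frac12\sqrt{F_K(E_0)}+\frac12\sqrt{F_K(E_1)}$. For a fixed shape $P$, the best centers form a convex set.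

Now let the shapes differ. The natural midpoint is $E_{1/2}=\frac{c_0+c_1}2+\frac{P_0+P_1}2D$, which is contained in $\frac12E_0+\frac12E_1$ but in general is smaller. Take $P_0=\operatorname{diag}(a,1/a)$, $P_1=\operatorname{diag}(1/a,a)$ with $a>1$ and centers $0$. Then $E_{1/2}$ is the disk of radius $\frac12(a+\frac1a)$. The support function of $\frac12E_0+\frac12E_1$ in the direction $(1,1)/\sqrt2$ is $\sqrt{\frac12(a^2+a^{-2})}$, which is larger. If $K$ contains both ellipses, then $\frac12(K\cap E_0)+\frac12(K\cap E_1)$ is this larger set, and the displayed inclusion fails. Moreover $E_{1/2}$ has area larger than $\pi$, so it would have to be shrunk before it can compete. The argument stops at the inclusion, and we give up a direct proof of concavity. We look instead at critical points one at a time.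

## 4. Ellipses as images of the disk under affine flows

**What this section is for.** We need coordinates on the space of ellipses in which the second-order behavior of $\partial E$ near $\partial D$ is clean.

Every ellipse is $c+PD$ for a unique pair $(c,P)$, $P$ symmetric positive definite (polar decomposition). So the ellipses form the manifold $\mathcal M$ of such pairs, and those of area $\pi$ form $\mathcal M_\pi=\{\det P=1\}$. Since $\exp$ is a diffeomorphism from symmetric matrices onto positive definite ones, and $\det e^L=e^{\operatorname{tr}L}$, we have $\mathcal M\cong\mathbb R^5$ and $\mathcal M_\pi\cong\mathbb R^4$. As $|F_K(E)-F_K(E')|\le d_{\rm sym}(E,E')$, the function $F_K$ is continuous on $\mathcal M$.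

Let $T_2$ be the $5$-dimensional real space of functions $\kappa+\operatorname{Re}(Az^2+bz)$, $\kappa\in\mathbb R$, $A,b\in\mathbb C$. These are the real trigonometric polynomials of degree at most $2$; a nonzero one has at most $4$ zeros. A function $f$ has the two vanishing moments of (1) exactly when it is orthogonal to all elements of $T_2$ with $\kappa=0$.

**The flows.** For $Y=(A,b,\kappa)$ let $X_Y(\zeta)=\kappa\zeta+\bar A\bar\zeta+\bar b$, and let $E_Y$ be the image of $D$ under the time-$1$ flow of $X_Y$. If $\bar A=a_1+ia_2$, the linear part of $X_Y$ is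
$$L=\begin{pmatrix}\kappa+a_1&a_2\\a_2&\kappa-a_1\end{pmatrix},$$
an arbitrary symmetric matrix, with trace $2\kappa$. The flow gives $E_Y=c+e^LD$ with $c=\big(\int_0^1e^{sL}ds\big)\bar b$. The matrix $\int_0^1e^{sL}ds$ is symmetric with eigenvalues $\int_0^1e^{s\lambda}ds>0$, hence invertible. So from $(c,P)$ we recover $L=\log P$ and then $b$, continuously, and $Y\mapsto E_Y$ is a homeomorphism $\mathbb R^5\to\mathcal M$. It sends $0$ to $D$, and $\kappa=0$ corresponds to $\mathcal M_\pi$. Since $X_{tY}=tX_Y$, the ellipse $E_{tY}$ is the image of $D$ under the time-$t$ flow of $X_Y$.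

**Components on the circle.** Write
$$G(z)=Az^2+bz,\quad g_0=\operatorname{Re}G,\quad v=\operatorname{Im}G,\quad g=\kappa+g_0\in T_2,$$
all as functions of $\theta$, with $'=d/d\theta$. On the unit circle $X\bar z=\kappa+\bar A\bar z^2+\bar b\bar z=\kappa+\overline G$, so $X$ has radial component $g$ and tangential component $-v$.

**The expansion.** For small $t$ let $r=R(\theta,t)$ be the polar equation of $\partial E_{tY}$ and $w=\frac12R^2$, so that $\operatorname{area}E_{tY}=\int w\,d\theta$. A boundary point moving with the flow has polar coordinates with $\dot r=X_r$, $\dot\theta=X_\theta/r$. Differentiating $r=R(\theta,t)$ along it gives $X_r=R_t+R_\theta X_\theta/R$, hence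
$$w_t=RR_t=RX_r-R_\theta X_\theta .$$
At $t=0$ we have $R=1$, $R_\theta=0$, so $R_t=w_t=g$. Differentiating once more at $t=0$, the terms are $R_tX_r=g^2$, $R\,\partial_rX_r\,R_t=g\,\partial_rX_r$ and $-R_{\theta t}X_\theta=-g'X_\theta$; the remaining terms carry the factor $R_\theta=0$. So
$$w_{tt}=g(g+\partial_rX_r)-g'X_\theta .$$
The divergence in polar coordinates at $r=1$ is $\partial_rX_r+X_r+X_\theta'=2\kappa$, so $g+\partial_rX_r=2\kappa-X_\theta'$ and $w_{tt}=2\kappa g-(gX_\theta)'=2\kappa g+(gv)'$. By smooth dependence on parameters,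
$$w=\tfrac12+tg+\tfrac{t^2}2\big(2\kappa g+(gv)'\big)+O(t^3)\quad\text{uniformly in }\theta\text{ and }|Y|=1. \tag{3}$$
Check: for $A=b=0$ we have $R=e^{\kappa t}$, $w=\frac12e^{2\kappa t}=\frac12+\kappa t+\kappa^2t^2+\cdots$, as (3) says.

## 5. Optimal ellipses are balanced

**Lemma 1.** (a) If $E\in\mathcal M_\pi$ maximizes $F_K$ on $\mathcal M_\pi$, then $E$ is balanced. (b) If $E$ minimizes $d_{\rm sym}(K,\cdot)$ on $\mathcal M$, then $E$ is balanced with some $f$ with $m=\pi$.

*Proof.* Apply an affine map taking $E$ to $D$; it is area-preserving in (a) and scales all areas by one constant in (b). So let $E=D$, and put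
$$A_0=\{\theta:e^{i\theta}\in\operatorname{int}K\},\qquad N=\{\theta:e^{i\theta}\in\partial K\}.$$
$N$ is closed, and $\{e^{i\theta}\in K\}=A_0\cup N$.

**Step 1: the one-sided derivative of $F_K$ along a flow.** For small $t>0$,
$$\frac{F_K(E_{tY})-F_K(D)}t=\int\frac1t\int_1^{R(\theta,t)}1_K(re^{i\theta})\,r\,dr\,d\theta,$$
with the inner integral oriented. The integrand in $\theta$ is at most $|w-\frac12|/t$ in absolute value, which is uniformly bounded. As $t\downarrow0$ it tends to $g$ on $A_0$, and to $0$ where $e^{i\theta}\notin K$, since $K$ is closed.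

On $N$ we argue as follows. A point of $N$ that is not accumulated by $N$ from one of its sides is an endpoint of a complementary arc of $N$, and there are countably many of those. So all but countably many $\theta\in N$ are two-sided accumulation points of $N$. At such a $\theta$ let $e=e^{i\theta}$. A support line of $K$ at $e$ must be tangent to the circle: a line crossing the circle at $e$ would have points of $K\cap\partial D$ near $e$ strictly on both sides. $K$ lies on the same side of this tangent as $D$, because the nearby points of $K\cap\partial D$ do so strictly. Hence $re\notin K$ for $r>1$. On the other hand, take points of $K\cap\partial D$ near $e$, one on each side. The chord joining them lies in $K$ and meets the ray through $e$ at some $r_0e$ with $0<r_0<1$, so $re\in K$ for $r_0\le r\le1$. Now if $g(\theta)>0$, then $R>1$ for small $t$ and the inner integral is $0$. If $g(\theta)<0$, then $r_0<R<1$ for small $t$, the inner integral is $w-\frac12$, and the quotient tends to $g$. If $g(\theta)=0$ the quotient tends to $0$ by the bound. In all cases the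 limit is $\min(g,0)$. By dominated convergence
$$\lim_{t\downarrow0}\frac{F_K(E_{tY})-F_K(D)}t=\ell(g):=\int_{A_0}g+\int_N\min(g,0)=\min_{f\in\mathcal F}\int fg, \tag{4}$$
where $\mathcal F$ is the convex, weak-* compact set of all $f$ with $1_{A_0}\le f\le1_{A_0\cup N}$.

**Step 2: separation in case (a).** By maximality $\ell(g)\le0$ for all $g\in T_2$ with $\kappa=0$. The moments $(\int fe^{i\theta},\int fe^{2i\theta})$, $f\in\mathcal F$, form a compact convex set in $\mathbb C^2$. If it did not contain $0$, some real-linear functional $(u_1,u_2)\mapsto\operatorname{Re}(bu_1+Au_2)$ would be positive on it. That is, $\int fg>0$ for all $f\in\mathcal F$ with $g=\operatorname{Re}(Az^2+bz)$, so $\ell(g)>0$, a contradiction. An $f$ with zero moments is what (1) asks for.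

**Step 3: separation in case (b).** The derivative of $\operatorname{area}E_{tY}=\int w$ at $t=0$ is $\int g$. By (2) and minimality, $\int g-2\ell(g)\ge0$ for all $g\in T_2$. The functionals $k\mapsto\int(\frac12-f)k$ on $T_2$, $f\in\mathcal F$, form a compact convex set in the dual of $T_2$. If it did not contain $0$, there would be $g\in T_2$ with $\int(\frac12-f)g<0$ for all $f\in\mathcal F$. But $\max_f\int(\frac12-f)g=\frac12\int g-\ell(g)\ge0$, a contradiction. So some $f\in\mathcal F$ has $\int(\frac12-f)k=0$ for all $k\in T_2$. Taking $k=1$ gives $m=\pi$, and the others give (1). $\square$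

Formula (4) shows that $F_K$ can have a corner. For $K=D$ and the translation $g=\cos\theta$ it gives the slope $\int\min(\cos\theta,0)\,d\theta=-2$, and by symmetry the same for $-g$. This agrees with the area $2\arccos\frac t2-\frac t2\sqrt{4-t^2}=\pi-2t+O(t^3)$ of the intersection of two unit disks at distance $t$. Keep this in mind: it is why polygons enter in Section 11.

**Lemma 2.** Let $D$ be balanced for $K$ with $f$. (a) If $m=0$ then $K\subset D$ or $F_K(D)=0$; if $m=2\pi$ then $D\subset K$. (b) If $m>0$ then $0\in\operatorname{int}K$.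

*Proof.* (a) If $m=0$, then $f=0$ a.e., so the open set $A_0$ is null, hence empty. The connected set $\operatorname{int}K$ misses $\partial D$, so it lies in $\operatorname{int}D$ or in the complement of $D$. Since $K$ is the closure of $\operatorname{int}K$ and $\partial K$ is null, $K\subset D$ or $F_K(D)=0$. If $m=2\pi$, the closed set $\{\theta:e^{i\theta}\in K\}$ has full measure, so it is $S^1$; thus $\partial D\subset K$ and $D\subset K$.

(b) If $0\notin\operatorname{int}K$, then $K\subset\{x:\operatorname{Re}(\bar\nu x)\le0\}$ for some unit $\nu$. Since $f$ vanishes off $\{e^{i\theta}\in K\}$ and $m>0$, we get $\int f\operatorname{Re}(\bar\nu e^{i\theta})<0$, contradicting (1). $\square$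

## 6. How long an arc a balanced function can contain

**What this section is for.** The two moment conditions forbid long arcs on which $f$ is constantly $0$ or $1$. The sharp bound will be used repeatedly.

**Lemma 3.** Let $0\le h\le1$ on $S^1$, $\int he^{i\theta}=\int he^{2i\theta}=0$, $\int h<2\pi$. If $h=1$ a.e. on an arc of half-length $\beta$, then $6\beta\le\int h$ (so $\beta<\pi/3$).

*Proof.* First let $\beta<\pi/3$, and rotate so that the arc $J$ is centered at $\pi$. We test $h$ against a polynomial in $T_2$ that is negative exactly on two further arcs completing $J$ to a figure with threefold symmetry. Put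
$$T=\big(\cos\theta-\cos(\tfrac\pi3-\beta)\big)\big(\cos\theta-\cos(\tfrac\pi3+\beta)\big)=\cos^2\theta-\cos\beta\cos\theta+\cos^2\beta-\tfrac34 .$$
(The sum of the two cosines is $2\cos\frac\pi3\cos\beta=\cos\beta$, and their product is $\frac12(\cos\frac{2\pi}3+\cos2\beta)=\cos^2\beta-\frac34$.) We have $T<0$ exactly when $\frac\pi3-\beta<|\theta|<\frac\pi3+\beta$, that is, on the interiors of the arcs $J_\pm$ of half-length $\beta$ centered at $\pm\pi/3$. As $\beta<\pi/3$, the arcs $J,J_+,J_-$ are disjoint. $T\in T_2$ has mean value $\frac12+\cos^2\beta-\frac34=\cos^2\beta-\frac14>0$.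

The set $J\cup J_+\cup J_-$ is invariant under rotation by $2\pi/3$, so its indicator is orthogonal to $e^{\pm i\theta},e^{\pm2i\theta}$. On $J$ we have $h=1$ a.e.; on $J_\pm$ we have $T\le0$, $h\le1$, so $hT\ge T$; elsewhere $T\ge0$, $h\ge0$, so $hT\ge0$. Therefore
$$(\cos^2\beta-\tfrac14)\int h=\int hT\ge\int_{J\cup J_+\cup J_-}T=(\cos^2\beta-\tfrac14)\,6\beta .$$
If $\beta\ge\pi/3$, applying this to subarcs of half-length $\beta'\uparrow\pi/3$ gives $\int h\ge2\pi$, a contradiction. $\square$

If $f$ satisfies (1) and $0<m<2\pi$, the lemma applies to $h=f$ and to $h=1-f$.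

**Example 4 (equilateral triangle).** Let $K$ be an equilateral triangle centered at $0$ with inradius $h\in(\frac12,1)$. Its vertices are at distance $2h>1$. The part of the circle outside $K$ consists of three arcs of half-length $\beta=\arccos h$ around the side normals, and the part inside consists of three arcs of half-length $\gamma=\frac\pi3-\beta$. By threefold symmetry $D$ is balanced, and $m=6\gamma$: equality in Lemma 3, for $f$ and for $1-f$.

## 7. The gain identity and the quadratic form it produces

**Proposition 4.** Let $D$ be balanced for $K$ with $f$, $0<m<2\pi$. Put $\Phi(E)=\frac m{2\pi}\operatorname{area}E-F_K(E)$.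
(a) For $E\in\mathcal M_\pi$, $E\ne D$, close to $D$: $F_K(E)<F_K(D)$.
(b) If $m>\pi/2$: for $E\in\mathcal M$, $E\ne D$, close to $D$: $\Phi(E)>\Phi(D)$.

The proof fills this section and the next.

**Set-up: an exact formula for the increment.** By Lemma 2(b), $0\in\operatorname{int}K$, so $K=\{re^{i\theta}:0\le r\le\rho(\theta)\}$ with $\rho>0$ continuous, and $f=1$ on $\{\rho>1\}$, $f=0$ on $\{\rho<1\}$. Let $k=\frac12\rho^2$. For $E$ near $D$ with polar function $w$ we have $F_K(E)=\int\min(k,w)$ and $\operatorname{area}E=\int w$. The basic identity is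
$$\min(k,w)-\min(k,\tfrac12)=f\,(w-\tfrac12)-\mathrm{gain},\qquad\mathrm{gain}=f\,(w-k)_++(1-f)(k-w)_+\ge0. \tag{5}$$
If $k>\frac12$, then $f=1$ and (5) reads $\min(k,w)-\frac12=w-\frac12-(w-k)_+$. If $k<\frac12$, then $f=0$ and it reads $\min(k,w)-k=-(k-w)_+$. If $k=\frac12$, the left side is $-(\frac12-w)_+$. The right side is $f(w-\frac12)-f(w-\frac12)_+-(1-f)(\frac12-w)_+=-f(\frac12-w)_+-(1-f)(\frac12-w)_+$, which is the same.

Suppose the proposition fails. Since $Y\mapsto E_Y$ is a homeomorphism, there are $t_n\downarrow0$ and, after passing to a subsequence, $Y_n\to Y$ with $|Y_n|=1$ (and $\kappa_n=0$ in (a)) such that $\Phi(E_{t_nY_n})\le\Phi(D)$; in (a) this is $F_K(E_{t_nY_n})\ge F_K(D)$, since the areas agree. Let $w_n,g_n,\dots$ belong to $(t_n,Y_n)$, and $g,g_0,v,A,b,\kappa$ to $Y$; since $Y\ne0$, $g\not\equiv0$. By (5),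
$$\Phi(E_{t_nY_n})-\Phi(D)=\int\big(\tfrac m{2\pi}-f\big)(w_n-\tfrac12)+\int\mathrm{gain}_n .$$
By (1) and the definition of $m$, the function $\frac m{2\pi}-f$ is orthogonal to $T_2$. In (3), the functions $g_n$, $2\kappa_ng_n$ and $\kappa_nv_n'$ lie in $T_2$, and $(g_nv_n)'=(g_{0,n}v_n)'+\kappa_nv_n'$; moreover $\int(g_{0,n}v_n)'=0$. So the first integral is $-\frac{t_n^2}2\int f(g_{0,n}v_n)'+O(t_n^3)$, and
$$\int\mathrm{gain}_n\le\tfrac{t_n^2}2\int f(g_0v)'\,d\theta+o(t_n^2). \tag{6}$$
In particular $\int\mathrm{gain}_n=O(t_n^2)$.

**A computation by hand: shearing the disk against the square.** Take the square of Example 1 and $G=iz^2$, so $g=-\sin2\theta$, $v=\cos2\theta$, $gv=-\frac12\sin4\theta$. The ellipse $E_{tY}$ has semi-axes $e^{\pm t}$ along the diagonals of the square. Since $\int(gv)'=0$, $\int f(gv)'=-\int(1-f)(gv)'$, and over each of the four outside arcs $\int(gv)'=-\sin4\beta$. So $\int f(gv)'=4\sin4\beta>0$: the flow term pushes $F_K$ *up*, and the first-order condition with (3) alone cannot prove local optimality. What saves us is the gain. At each of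 the eight crossing points, $\partial K$ is the line spanned by the outside chord. At distance $s$ on the outside, $k=\frac12-s\tan\beta+O(s^2)$, and at distance $s$ on the inside, $k=\frac12+s\tan\beta+O(s^2)$. So $\mathrm{gain}$ is about $(t|g|-s\tan\beta)_+$ on one side of the crossing and negligible on the other, with integral $\frac12t^2g^2\cot\beta+o(t^2)$. Here $g^2=\sin^22\beta$, so eight crossings give $\frac{t^2}2\cdot8\cot\beta\sin^22\beta=\frac{t^2}2\cdot16\cos^2\beta\sin2\beta$. Altogether
$$F_K(E_{tY})-F_K(D)=\tfrac{t^2}2\big(4\sin4\beta-16\cos^2\beta\sin2\beta\big)+o(t^2)=-4t^2\sin2\beta+o(t^2),$$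
because $4\sin4\beta=8\sin2\beta\cos2\beta$ and $\cos2\beta-2\cos^2\beta=-1$. The gain wins.

For general $K$ the plan is the same. Convexity forces the gain at each end of an outside arc to be at least what the chord of that arc gives; the moment conditions then have to show that the total beats $\int f(g_0v)'$. First we must show that there are arcs at all.

**Step 1: determining $f$ on $\{\rho=1\}$.** There $k=\frac12$, so $\mathrm{gain}_n/t_n\to fg_++(1-f)g_-$ uniformly, where $g_\pm$ are here the positive and negative parts of $g$. Since $\int\mathrm{gain}_n/t_n\to0$, we get $\int_{\{\rho=1\}}(fg_++(1-f)g_-)=0$. As $g$ has finitely many zeros, $f=0$ a.e. on $\{\rho=1,g>0\}$ and $f=1$ a.e. on $\{\rho=1,g<0\}$. So $f=1_{\mathcal A}$ a.e., where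
$$\mathcal A=\{\rho>1\}\cup\{\rho=1,\ g<0\}.$$

**Step 2: a lower bound for the gain where $f$ switches.** Let $\rho(b_*)=1$, $c=b_*+2\beta$, $0<2\beta<\pi$, $\rho(c)\ge1$, $\eta>0$. We claim:

(i) If $g(b_*)<0$ and $f=0$ a.e. on $(b_*,b_*+\eta)$, then $\liminf t_n^{-2}\int_{b_*}^{b_*+\eta}\mathrm{gain}_n\ge\frac12g(b_*)^2\cot\beta$.

(ii) If $g(b_*)>0$ and $f=1$ a.e. on $(b_*-\eta,b_*)$, then $\liminf t_n^{-2}\int_{b_*-\eta}^{b_*}\mathrm{gain}_n\ge\frac12g(b_*)^2\cot\beta$.

The same holds with left and right exchanged, since the argument below is symmetric under reflection. Note that $\eta$ may be taken as small as we like.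

The line through $e^{ib_*}$ and $e^{ic}$ is $r=\cos\beta/\cos(\theta-b_*-\beta)$. By (3), and since $g_n\to g$ with uniformly bounded derivatives, $w_n(b_*\pm s)=\frac12+t_ng(b_*)+O(t_ns)+o(t_n)$.

*Proof of (i).* Both endpoints of the chord lie in $K$, so the chord does, and for $0\le s\le2\beta$
$$k(b_*+s)\ge\tfrac12(\cos s+\sin s\tan\beta)^{-2}=\tfrac12-s\tan\beta+O(s^2).$$
Fix $\tau\in(0,|g(b_*)|)$. For $0\le s\le t_n|g(b_*)|\cot\beta$ all errors are $o(t_n)$, so for large $n$
$$\mathrm{gain}_n=(k-w_n)_+\ge\big(t_n(|g(b_*)|-\tau)-s\tan\beta\big)_+ .$$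
The integral over $s$ of the right side is $\frac12t_n^2(|g(b_*)|-\tau)^2\cot\beta$. Let $\tau\to0$.

*Proof of (ii).* Let $s>0$ be small, so that $2\beta+s<\pi$ and $\beta+s<\pi/2$. Suppose the point $\rho(b_*-s)e^{i(b_*-s)}$ lay strictly beyond the line, that is, on the side not containing $0$. The segment from it to $e^{ic}$ is contained in $K$, and all its points except $e^{ic}$ lie strictly beyond the line. The segment sweeps the angles from $b_*-s$ to $c$, a range less than $\pi$, so it crosses the ray at angle $b_*$, and it does so at radius $>1$. This contradicts $\rho(b_*)=1$. So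
$$k(b_*-s)\le\tfrac12(\cos s-\sin s\tan\beta)^{-2}=\tfrac12+s\tan\beta+O(s^2),$$
and for large $n$, $\mathrm{gain}_n=(w_n-k)_+\ge\big(t_n(g(b_*)-\tau)-s\tan\beta\big)_+$ for $0\le s\le t_ng(b_*)\cot\beta$. Integrate as in (i).

**Step 3: switches accumulate only at zeros of $g$.** Let $Z$ be the (finite) zero set of $g$ and $\Sigma$ the set of boundary points of $\mathcal A$ lying in $S^1\setminus Z$. Where $\rho\ne1$, $1_{\mathcal A}$ is locally constant, so $\rho=1$ on $\Sigma$. We claim that $\Sigma\cap J$ is finite for each compact arc $J\subsetneq S^1$ with $J\subset S^1\setminus Z$. Suppose $\Sigma\cap J$ is infinite. Let $U\supset J$ be an open arc, $U\ne S^1$, with $|g|\ge\varepsilon>0$ on $U$.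

*If $g>0$ on $U$*, then $\mathcal A\cap U=\{\rho>1\}\cap U$ is open. It has infinitely many components, since finitely many would have finitely many boundary points. At most two share an endpoint with $U$, so infinitely many have closure in $U$. For a given $M>4$ choose $M+1$ of them, $(a_i,b_i)$, $1\le i\le M+1$, in order along $U$. Then $\rho(b_i)=1$, and $f=1$ a.e. just to the left of $b_i$. For $i\le M$ choose $c_i\in(a_{i+1},b_{i+1})$, so $\rho(c_i)>1$, and put $2\beta_i=c_i-b_i>0$. The intervals $(b_i,c_i)$ are disjoint, so $\sum\beta_i\le\pi$ and at most $4$ indices have $\beta_i\ge\pi/4$. For the others convexity of $\tan$ on $[0,\frac\pi4]$ gives $\tan\beta_i\le4\beta_i/\pi$, i.e. $\cot\beta_i\ge\pi/(4\beta_i)$. The gains in (ii) can be taken on disjoint neighborhoods inside the $(a_i,b_i)$. By the arithmetic–harmonic mean inequality $\sum1/\beta_i\ge(M-4)^2/\pi$ over these other indices, so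
$$\liminf t_n^{-2}\int\mathrm{gain}_n\ge\frac{\varepsilon^2}2\cdot\frac\pi4\cdot\frac{(M-4)^2}\pi\qquad\text{for every }M>4 .$$
This contradicts $\int\mathrm{gain}_n=O(t_n^2)$.

*If $g<0$ on $U$*, then $U\setminus\mathcal A=\{\rho<1\}\cap U$ is open and, likewise, has infinitely many components $(b_i,c_i)$ with closure in $U$. Here $\rho(b_i)=\rho(c_i)=1$, $f=0$ a.e. on $(b_i,c_i)$, and the lengths tend to $0$ because the components are disjoint. So (i), applied to one component at a time, bounds $\liminf t_n^{-2}\int\mathrm{gain}_n$ below by $\frac12\varepsilon^2\cot\frac{c_i-b_i}2$, which is unbounded in $i$. Contradiction.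

**Step 4: in-arcs, out-arcs and the inequality $Q\le0$.** Let $\mathcal T=\Sigma\cup(Z\cap\{\rho=1\})$. The set $S^1\setminus Z$ is a countable union of compact arcs as in Step 3. So $\Sigma$ is countable, and it accumulates only at points of $Z$, where then $\rho=1$ by continuity. Thus $\mathcal T$ is a closed countable subset of $\{\rho=1\}$. On each component of $S^1\setminus\mathcal T$ the function $1_{\mathcal A}$ is locally constant (at points of $Z$ because there $\rho\ne1$), hence constant. We call the components *in-arcs* if they lie in $\mathcal A\subset\{\rho\ge1\}$; then $f=1$ a.e. on them. We call them *out-arcs* if they lie in $S^1\setminus\mathcal A\subset\{\rho\le1\}$; then $f=0$ a.e. on them. They cover $S^1$ up to a countable set. As $0<m<2\pi$, both kinds exist, so there are at least two components and $\mathcal T$ has at least two points. Endpoints of arcs lie in $\mathcal T$, so $\rho=1$ there. Let the out-arcs have centers $u_j\in S^1\subset\mathbb C$ and half-lengths $\beta_j$, and the in-arcs half-lengths $\gamma_i$. Lemma 3, applied to $1-f$ and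 to $f$, gives
$$\beta_j\le\frac{2\pi-m}6<\frac\pi3,\qquad\gamma_i\le\frac m6<\frac\pi3. \tag{7}$$

Let $e\in\mathcal T$ with $g(e)\ne0$. Then $e\in\Sigma$, $e$ is isolated in $\mathcal T$ by Step 3, and two different arcs are adjacent to it, as $\mathcal T$ has another point.

*If $g(e)<0$*: near $e$, $\mathcal A=\{\rho\ge1\}\ni e$, and $e$ is a boundary point of $\mathcal A$. So at least one side of $e$ is an out-arc. By (i), with $c$ the other endpoint of the out-arc, each adjacent out-arc, of half-length $\beta$, yields on its own side of $e$ a gain of at least $\frac12g(e)^2\cot\beta\,t_n^2-o(t_n^2)$.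

*If $g(e)>0$*: near $e$, $\mathcal A=\{\rho>1\}\not\ni e$, so at least one side is an in-arc. If both were, (ii) with $c\to e$ inside one of them (so $\rho(c)\ge1$, $\beta\to0$) would make $t_n^{-2}\int\mathrm{gain}_n$ unbounded, which is impossible. So the other side is an out-arc, of half-length $\beta$. By (ii), with $c$ its other endpoint, there is a gain of at least $\frac12g(e)^2\cot\beta\,t_n^2-o(t_n^2)$ on the in-side of $e$.

These two cases also show: if an endpoint $e$ of an in-arc has $g(e)\ne0$, then one side of $e$ is this in-arc and the other side is an out-arc. We refer to this as $(*)$.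

For finitely many pairs (out-arc, endpoint of it at which $g\ne0$) the gains occur on disjoint one-sided neighborhoods. For distinct endpoints this is clear; if $e$ is an endpoint of two out-arcs, then $g(e)<0$ and the two gains lie on different sides of $e$. Pairs with $g(e)=0$ contribute nothing below. Write $g_{j\pm}$ for the values of $g$ at the endpoints $u_je^{\pm i\beta_j}$. Summing over finite sets of pairs, using (6), and letting the finite sets grow, we see that $\sum_j\cot\beta_j(g_{j+}^2+g_{j-}^2)$ converges and
$$Q:=\sum_j\cot\beta_j\,(g_{j+}^2+g_{j-}^2)-\int f(g_0v)'\,d\theta\ \le\ 0. \tag{8}$$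

It remains to show $Q>0$ if $\kappa=0$, and for all $\kappa$ if $m>\pi/2$. This contradiction will prove Proposition 4.

## 8. Positivity of $Q$

**Step 5: notation and the moment relations on arcs.** For $u\in S^1$ write $Au^2=x+iy$, $bu=p+iq$. Then
$$\operatorname{Re}(A\bar bu)=xp+yq,\quad\operatorname{Re}(Abu^3)=xp-yq,\quad\operatorname{Re}(A^2u^4)=x^2-y^2,\quad\operatorname{Re}(b^2u^2)=p^2-q^2,$$
and $|G(z)|^2=|A|^2+|b|^2+2\operatorname{Re}(A\bar bz)$. An arc with center $u$ and half-length $\beta$ has $\int e^{i\theta}=2\sin\beta\,u$ and $\int e^{2i\theta}=2\sin\beta\cos\beta\,u^2$. Since $1-f$ and $f$ are orthogonal to $e^{i\theta},e^{2i\theta}$,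
$$\sum_j\sin\beta_j\,u_j=0,\qquad\sum_j\sin\beta_j\cos\beta_j\,u_j^2=0,\qquad\sum_i\sin\gamma_i\,u_i=0, \tag{9}$$
where in the last sum $u_i$ are the centers of the in-arcs. These series converge absolutely since $\sum\beta_j,\sum\gamma_i\le\pi$. For the same reason $\int(1-f)(g_0v)'=\sum_j[g_0v]_{j-}^{j+}$ and $\int f(g_0v)'=\sum_i[g_0v]_{i-}^{i+}$, over out-arcs and in-arcs respectively, converge absolutely. So the rearrangements below are legitimate.

**Step 6: the case that all $\beta_j<\pi/4$, with $\kappa$ arbitrary.** By (7) this is automatic if $m>\pi/2$. Since $\int(g_0v)'=0$, $-\int f(g_0v)'=\sum_j[g_0v]_{j-}^{j+}$. Fix $j$, drop the index, and put $s=\sin\beta$, $c=\cos\beta$, $C=\cos2\beta>0$; let $G_\pm$ be the values of $G$ at $ue^{\pm i\beta}$. From $g_0^2=\frac12(|G|^2+\operatorname{Re}G^2)$ and $g_0v=\frac12\operatorname{Im}G^2$, and since $c\operatorname{Re}W\pm s\operatorname{Im}W=\operatorname{Re}(e^{\mp i\beta}W)$,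
$$\cot\beta\,(g_{0+}^2+g_{0-}^2)+[g_0v]_-^+=\tfrac1{2s}\big[c(|G_+|^2+|G_-|^2)+\operatorname{Re}(e^{-i\beta}G_+^2+e^{i\beta}G_-^2)\big].$$
Now $|G_+|^2+|G_-|^2=2(|A|^2+|b|^2)+4c\operatorname{Re}(A\bar bu)$, and
$$e^{\mp i\beta}G_\pm^2=e^{\pm3i\beta}A^2u^4+2e^{\pm2i\beta}Abu^3+e^{\pm i\beta}b^2u^2 .$$
So the expression equals
$$\tfrac1s\big[c(|A|^2+|b|^2)+2c^2\operatorname{Re}(A\bar bu)+\operatorname{Re}(\cos3\beta\,A^2u^4+2C\,Abu^3+c\,b^2u^2)\big]$$
$$=\tfrac1s\big[2cC\,x^2+4s^2c\,y^2+2c\,p^2+2(c^2+C)xp+2s^2yq\big].$$
Here we used $c+\cos3\beta=2cC$, $c-\cos3\beta=2\sin2\beta\sin\beta=4s^2c$, and $2c^2-2C=2s^2$; the coefficient of $q^2$ is $c-c=0$.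

The term $yq$ has no $q^2$ to control it, but the first relation in (9) removes it: $-2s(xp+yq)=-2s\operatorname{Re}(A\bar bu)$ sums to $0$ over $j$. Adding it changes the coefficient of $xp$ in the bracket to $2(c^2+C-s^2)=4C$ and that of $yq$ to $0$. This gives $2\cot\beta\,(Cx^2+2\frac Ccxp+p^2)+4sc\,y^2$. Including $\kappa$, and using $g_{0+}+g_{0-}=2Cx+2cp$, adds $\cot\beta\,(2\kappa(g_{0+}+g_{0-})+2\kappa^2)=2\cot\beta\,(2\kappa(Cx+cp)+\kappa^2)$. Hence $Q=\sum_j\tilde q_j$ with
$$\tilde q_j=2\cot\beta\Big[(\kappa+Cx+cp)^2+s^2\big(p+\tfrac Ccx\big)^2+\tfrac{s^2C}{c^2}x^2\Big]+4sc\,y^2\ \ge0. \tag{10}$$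
Check of the bracket: the coefficient of $x^2$ is $C^2+\frac{s^2C(C+1)}{c^2}=C^2+2s^2C=C$, since $C+1=2c^2$ and $C+2s^2=1$. That of $p^2$ is $c^2+s^2=1$. That of $xp$ is $2Cc+2s^2\frac Cc=2\frac Cc$.

So $Q\ge0$. Suppose $Q=0$. Then every $\tilde q_j=0$, so $x=y=0$, i.e. $A=0$; then $p=0$ for all $j$, and $\kappa=0$. So $\operatorname{Re}(bu_j)=0$ for all $j$, with $b\ne0$ as $Y\ne0$. Then $(bu_j)^2=-|b|^2$, so $u_j^2=-\bar b/b$ for all $j$. Since $\sin\beta_j\cos\beta_j>0$, this contradicts the second relation in (9). So $Q>0$.

For the square and $G=iz^2$, formula (10) gives $4\cdot4\sin\beta\cos\beta=8\sin2\beta$, in agreement with the computation in Section 7.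

**Where Step 6 stops.** If an out-arc has $\beta>\pi/4$, then $C<0$, and for $\kappa=y=p=0$, $x=1$ the corresponding term $2\cot\beta\,C$ is negative. The triangles of Example 4 with $h<1/\sqrt2$ have such arcs. The way around is to sum over *in-arcs* instead: by Lemma 3 they are then all short, and the out-arcs are not too long compared with them.

**Step 7: the case that some $\beta_j\ge\pi/4$, with $\kappa=0$.** Now $g=g_0$. By (7), $2\pi-m\ge\frac{3\pi}2$, so $m\le\frac\pi2$, and
$$\gamma_i\le\tfrac m6\le\tfrac\pi{12},\qquad\beta_j\le\tfrac\pi3-\tfrac m6\le\tfrac\pi3-\gamma_i\quad\text{for all }i,j.$$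
By $(*)$, to each pair (in-arc, endpoint $e$ with $g(e)\ne0$) we may assign the pair (out-arc on the other side of $e$, $e$), and this assignment is injective. We discard the remaining nonnegative terms of $\sum_j\cot\beta_j(g_{j+}^2+g_{j-}^2)$. Since $\cot$ is decreasing,
$$Q\ge\sum_ir_i,\qquad r_i=\cot\delta_i\,(g_+^2+g_-^2)-[gv]_-^+,\qquad\delta_i=\tfrac\pi3-\gamma_i, \tag{11}$$
where $\pm$ now refers to the endpoints $u_ie^{\pm i\gamma_i}$ of the $i$-th in-arc. Fix $i$, and put $\gamma=\gamma_i$, $\delta=\delta_i$, $s=\sin\gamma$, $c=\cos\gamma$. As before, with $\cos\delta\operatorname{Re}W\mp\sin\delta\operatorname{Im}W=\operatorname{Re}(e^{\pm i\delta}W)$,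
$$\sin\delta\;r_i=\tfrac12\big[\cos\delta(|G_+|^2+|G_-|^2)+\operatorname{Re}(e^{i\delta}G_+^2+e^{-i\delta}G_-^2)\big].$$
The phases are $\delta+4\gamma=\frac\pi3+3\gamma$, $\delta+3\gamma=\frac\pi3+2\gamma$, $\delta+2\gamma=\frac\pi3+\gamma$, so
$$\sin\delta\;r_i=\cos\delta(|A|^2+|b|^2)+2\cos\delta\cos\gamma\operatorname{Re}(A\bar bu)$$
$$+\operatorname{Re}\big(\cos(\tfrac\pi3+3\gamma)A^2u^4+2\cos(\tfrac\pi3+2\gamma)Abu^3+\cos(\tfrac\pi3+\gamma)b^2u^2\big).$$
We read off the coefficients.

- $x^2$: $\cos(\frac\pi3-\gamma)+\cos(\frac\pi3+3\gamma)=2\cos(\frac\pi3+\gamma)\cos2\gamma$.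
- $y^2$: $\cos(\frac\pi3-\gamma)-\cos(\frac\pi3+3\gamma)=2\sin(\frac\pi3+\gamma)\sin2\gamma=4\sin(\frac\pi3+\gamma)\,sc$.
- $p^2$: $\cos(\frac\pi3-\gamma)+\cos(\frac\pi3+\gamma)=c$.
- $q^2$: $\cos(\frac\pi3-\gamma)-\cos(\frac\pi3+\gamma)=\sqrt3\,s$.
- $xp$ and $yq$: with $2\cos\delta\cos\gamma=c^2+\sqrt3sc$ and $2\cos(\frac\pi3+2\gamma)=c^2-s^2-2\sqrt3sc$, the sum is $2c^2-s^2-\sqrt3sc=2-3s^2-\sqrt3sc$ (for $xp$) and the difference is $s^2+3\sqrt3sc$ (for $yq$).

Let $\tilde r_i=r_i-6s(xp+yq)$. By the third relation in (9), $\sum\tilde r_i=\sum r_i$. Since $\sin\delta=\frac{\sqrt3}2c-\frac12s$, we have $6s\sin\delta=3\sqrt3sc-3s^2$. Subtracting this from the $xp$-coefficient leaves $2-4\sqrt3sc$, and from the $yq$-coefficient leaves $4s^2$. So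
$$\sin\delta\;\tilde r_i=\Big[2\cos(\tfrac\pi3+\gamma)\cos2\gamma\;x^2+(2-4\sqrt3\,sc)\,xp+c\,p^2\Big]+\Big[4\sin(\tfrac\pi3+\gamma)\,sc\;y^2+4s^2\,yq+\sqrt3\,s\,q^2\Big]. \tag{12}$$
Both brackets are positive definite for $0<\gamma\le\pi/12$. The diagonal coefficients are positive, so we check the determinants.

For $(y,q)$ we need $4\sin(\frac\pi3+\gamma)sc\cdot\sqrt3s>(2s^2)^2$, i.e. $\sqrt3\,c\sin(\frac\pi3+\gamma)>s^2$. The left side is at least $\sqrt3\cdot\cos\frac\pi{12}\cdot\frac{\sqrt3}2=\frac32\cos\frac\pi{12}>1$.

For $(x,p)$ let $S=\sin2\gamma=2sc\in(0,\frac12]$ and $C=\cos2\gamma$. We need $2c\cos(\frac\pi3+\gamma)\,C>(1-\sqrt3S)^2$. Since $2c\cos(\frac\pi3+\gamma)=\cos(\frac\pi3+2\gamma)+\frac12=\frac12(1+C-\sqrt3S)$, and $C\ge C^2$, $SC\le S$, the left side is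
$$\tfrac12(C+C^2-\sqrt3SC)\ge C^2-\tfrac{\sqrt3}2S=1-S^2-\tfrac{\sqrt3}2S .$$
Subtracting $(1-\sqrt3S)^2=1-2\sqrt3S+3S^2$ leaves at least $S\big(\frac{3\sqrt3}2-4S\big)>0$, because $4S\le2<\frac{3\sqrt3}2$.

As $\kappa=0$ we have $(A,b)\ne0$, so $(x,y,p,q)\neq0$ for every $i$; and in-arcs exist. Hence $Q\ge\sum\tilde r_i>0$.

In Proposition 4(a) we have $\kappa=0$, so Step 6 or Step 7 applies. In (b), $m>\pi/2$ and Step 6 applies. Both contradict (8), which proves Proposition 4. $\square$

## 9. A mountain-pass lemma with compact superlevel sets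

**What this section is for.** We pass from "every relevant critical point is a strict local maximum" to "there is only one". Some compactness is needed. The smooth function $H=-(x^2-1)^2-(x^2y-x-1)^2$ on $\mathbb R^2$ has exactly two critical points, both strict maxima. Indeed $H_y=-2x^2(x^2y-x-1)$. If $x=0$, then $H_x=-4x(x^2-1)-2(x^2y-x-1)(2xy-1)=-2\ne0$. So $x\neq0$, $x^2y-x-1=0$, and then $H_x=-4x(x^2-1)=0$ gives $x=\pm1$: the points are $(1,2)$ and $(-1,0)$. At both, $H=0$, and $H<0$ everywhere else. The set $\{H\ge-1\}$ is not compact: it contains the points $(x,(1+x)/x^2)$ for small $x\neq0$, which go to infinity as $x\to0$. In the lemma below this is excluded.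

**Lemma 5.** Let $H\in C^1(\mathbb R^d)$, $\lambda_0\in\mathbb R$. Suppose $\{H\ge\lambda\}$ is compact for each $\lambda>\lambda_0$, $\{H>\lambda_0\}$ is path connected, and each critical point with $H>\lambda_0$ is a strict local maximum. Then there are no $e_0\ne e_1$ with $H(e_i)>\lambda_0$ and compact neighborhood $U\not\ni e_1$ of $e_0$ with $\max_{\partial U}H<\min(H(e_0),H(e_1))$.

*Proof.* Suppose there are.

**Step 1: the pass level and its critical points.** Let $c^*=\sup_\sigma\min H\circ\sigma$ over paths $\sigma$ from $e_0$ to $e_1$. Some path lies in $\{H>\lambda_0\}$, and every path meets $\partial U$, so $\lambda_0<c^*\le\max_{\partial U}H<\min_iH(e_i)$. The critical points at level $c^*$ form a compact set of strict local maxima. Each is isolated in this set, so the set is finite, $\{z_i\}$ (possibly empty). Take disjoint closed balls $B_i$ centered at $z_i$ with $H<c^*$ on $B_i\setminus\{z_i\}$; as $H(e_0),H(e_1)>c^*$, these points are outside all $B_i$. Let $\frac12B_i$ be the concentric half-balls.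

**Step 2: a region without critical points.** There is $\varepsilon_0>0$ with $c^*-\varepsilon_0>\lambda_0$ such that the compact set $N=\{c^*-\varepsilon_0\le H\le c^*+\varepsilon_0\}\setminus\bigcup\operatorname{int}\frac12B_i$ contains no critical point. Otherwise critical points outside $\bigcup\operatorname{int}\frac12B_i$ with values tending to $c^*$ would accumulate, by compactness and $H\in C^1$, at a critical point of level $c^*$ outside $\bigcup\operatorname{int}\frac12B_i$.

**Step 3: a smooth field that raises $H$.** For each $x\in N$ choose a constant vector $\xi_x$ with $dH_x(\xi_x)>0$. As $H\in C^1$, $dH_y(\xi_x)>0$ for $y$ in a bounded open neighborhood $O_x$ of $x$. Cover $N$ by finitely many $O_{x_k}$, and choose smooth $\chi_k\ge0$ with compact support in $O_{x_k}$ and $\sum\chi_k>0$ on $N$. Then $V=\sum\chi_k\xi_{x_k}$ is smooth and compactly supported, $dH(V)\ge0$ everywhere, and $dH(V)\ge\nu$ on the compact set $N$ for some $\nu>0$. Let $\phi_s$ be its complete flow; $H$ is nondecreasing along it. As $V$ is bounded, there is $s_0>0$ such that $\phi_s$,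 $0\le s\le s_0$, keeps points outside $\bigcup B_i$ outside $\bigcup\frac12B_i$.

**Step 4: lifting a nearly optimal path.** Choose $0<\varepsilon<\min(\varepsilon_0,\nu s_0/2)$ with $H<c^*-\varepsilon$ on all the compact shells $B_i\setminus\operatorname{int}\frac12B_i$, and a path $\sigma$ from $e_0$ to $e_1$ with $\min H\circ\sigma\ge c^*-\varepsilon$. It starts outside the $B_i$ and cannot meet the spheres $\partial B_i$, so it avoids $\bigcup B_i$. Let $x$ be a point of $\sigma$. If $H(\phi_s(x))\le c^*+\varepsilon_0$ for all $s\in[0,s_0]$, then $\phi_s(x)\in N$ for all these $s$, and $H(\phi_{s_0}(x))\ge c^*-\varepsilon+\nu s_0>c^*+\nu s_0/2$. Otherwise $H(\phi_{s_0}(x))\ge c^*+\varepsilon_0$ by monotonicity. So $\min H\circ(\phi_{s_0}\circ\sigma)>c^*$. Joining $e_i$ to $\phi_{s_0}(e_i)$ by flow lines, on which $H\ge H(e_i)>c^*$, gives a path from $e_0$ to $e_1$ contradicting the definition of $c^*$. $\square$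

## 10. Compactness, connectedness, and smoothness for polygons

These facts supply the hypotheses of Lemma 5. Let $K$ be a convex body.

**(F1) Compactness.** *The set $\{E\in\mathcal M_\pi:F_K(E)\ge\lambda\}$ is compact for $\lambda>0$; the set $\{E\in\mathcal M:d_{\rm sym}(K,E)\le\lambda\}$ is compact for $\lambda<\operatorname{area}K$. Hence maximizers of $F_K$ on $\mathcal M_\pi$ and minimizers of $d_{\rm sym}(K,\cdot)$ on $\mathcal M$ exist.*

If $P$ has smallest eigenvalue $\mu$, then $E=c+PD$ lies in a strip of width $2\mu$, so $F_K(E)\le2\mu\operatorname{diam}K$. A positive lower bound for $F_K$ thus bounds $\mu$ from below, and an upper bound for $\operatorname{area}E=\pi\det P$ then bounds the other eigenvalue. Also $F_K(E)>0$ forces $E\cap K\ne\emptyset$, which bounds $c$. So $(c,P)$ is confined to a compact set, and closedness follows from continuity. This is the first claim. For the second, if $d_{\rm sym}(K,E)\le\lambda<\operatorname{area}K$, then by (2) and $F_K\le\operatorname{area}K$ we get $\operatorname{area}E\le\lambda+\operatorname{area}K<2\operatorname{area}K$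 and $F_K(E)\ge\frac12(\operatorname{area}K-\lambda)>0$. For existence, $F_K$ is positive somewhere on $\mathcal M_\pi$, and a small ellipse in $K$ has $d_{\rm sym}<\operatorname{area}K$.

**(F2) Connectedness.** *The sets $\{F_K>0\}\cap\mathcal M_\pi$ and $\{E\in\mathcal M:d_{\rm sym}(K,E)<\operatorname{area}K\}$ are path connected.*

We have $F_K(c+PD)>0$ iff $(c+PD)\cap\operatorname{int}K\ne\emptyset$ iff $c\in\operatorname{int}K-PD$, a convex set containing $\operatorname{int}K$. So one may move $c$ straight to a fixed $x_0\in\operatorname{int}K$ and then vary $P$ among positive definite matrices of determinant $1$, staying in $\{F_K>0\}$. Next, by (2), $d_{\rm sym}(K,E)<\operatorname{area}K$ iff $F_K(E)>\frac12\operatorname{area}E$. For such $E$ pick $x\in\operatorname{int}E\cap\operatorname{int}K$ and let $E_s=x+s(E-x)$, $0<s\le1$. By convexity $K\cap E_s\supset x+s(K\cap E-x)$, so $F_K(E_s)\ge s^2F_K(E)>\frac12\operatorname{area}E_s$, and $E_s\subset\operatorname{int}K$ for small $s$. An ellipse in $\operatorname{int}K$ can be shrunk towards its center, then deformed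 inside a small ball to a tiny disk, and tiny disks can be moved along segments, all inside $\operatorname{int}K$, where $F_K(E)=\operatorname{area}E>\frac12\operatorname{area}E$.

**(F3) Polygons.** *If $K$ is a convex polygon, $F_K$ is $C^1$ on $\mathcal M$ with*
$$dF_K(\dot c,\dot P)=\det P\int1_K(c+Pe^{i\theta})\,\langle P^{-1}(\dot c+\dot Pe^{i\theta}),e^{i\theta}\rangle\,d\theta. \tag{13}$$
*Critical points of $F_K|_{\mathcal M_\pi}$ are balanced, with $f=1_{\{c+Pe^{i\theta}\in K\}}$. Critical points of $d_{\rm sym}(K,\cdot)$ on $\mathcal M$ are balanced with $m=\pi$.*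

*Differentiability.* Fix $(c,P)$ and apply the inverse of $\psi=c+P\,\cdot$, which multiplies areas by $1/\det P$ and replaces $K$ by another polygon, which we again call $K$. For $(c',P')$ near $(c,P)$ let $w(\theta;c',P')=\frac12R^2$ be the polar function of $\psi^{-1}(c'+P'D)$, which is near $D$; it is smooth in all variables. The boundary point $e^{i\theta}$ moves with velocity $P^{-1}(\dot c+\dot Pe^{i\theta})$. As $R=1$ and $R_\theta=0$ at the base point, the derivative of $w$ in direction $(\dot c,\dot P)$ is the radial component $\langle P^{-1}(\dot c+\dot Pe^{i\theta}),e^{i\theta}\rangle$. The increment of the intersection area is $\int d\theta\int_1^R1_K(re^{i\theta})\,r\,dr$. The set $\partial K\cap\partial D$ is finite, as each side meets the circle in at most two points. For every $\theta$ with $e^{i\theta}\notin\partial K$, the inner integral equals $1_K(e^{i\theta})(w-\frac12)$ once $(c',P')$ is close enough to $(c,P)$, depending on $\theta$. Always it is at most $|w-\frac12|=O(|(c',P')-(c,P)|)$ in absolute value, uniformly in $\theta$. So after division by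 $|(c',P')-(c,P)|$ the difference between the increment and $\int1_K(e^{i\theta})\,dw\,d\theta$ tends to $0$ by dominated convergence. This is (13).

*Continuity.* If $(c_n,P_n)\to(c,P)$, then $1_K(c_n+P_ne^{i\theta})\to1_K(c+Pe^{i\theta})$ for all but finitely many $\theta$; use dominated convergence in (13).

*Critical points.* The map $(\dot c,\dot P)\mapsto\langle P^{-1}(\dot c+\dot Pe^{i\theta}),e^{i\theta}\rangle$ takes values in $T_2$. If the image is $0$, then the degree-one part gives $\dot c=0$, and the quadratic part gives $P^{-1}\dot P+\dot PP^{-1}=0$. In an eigenbasis of $P$ this reads $(\mu_i^{-1}+\mu_j^{-1})\dot P_{ij}=0$, so $\dot P=0$. Both spaces have dimension $5$, so the map is an isomorphism onto $T_2$. The mean value of the image is $\frac12\operatorname{tr}(P^{-1}\dot P)$, so tangent vectors to $\mathcal M_\pi$ correspond to $\kappa=0$. Hence at a critical point of $F_K|_{\mathcal M_\pi}$ the indicator $f$ is orthogonal to all $k\in T_2$ with $\kappa=0$, which is (1). Since $d(\operatorname{area})=\pi\det P\operatorname{tr}(P^{-1}\dot P)=\det P\int\langle P^{-1}(\dot c+\dot Pe^{i\theta}),e^{i\theta}\rangle d\theta$,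 critical points of $d_{\rm sym}(K,\cdot)$ on $\mathcal M$ satisfy $\int(1-2f)k=0$ for all $k\in T_2$: they are balanced with $m=\pi$.

## 11. From strict local optima to one global optimum

For a general $K$ the function $F_K$ need not be $C^1$, as $K=D$ showed, so Lemma 5 cannot be applied to it. Polygons repair this. We contradict uniqueness for $K$ by a configuration that persists for an approximating polygon $K_n$, and use Proposition 4 *for $K_n$*.

**Theorem 6.** Suppose no ellipse of area $\pi$ is contained in $K$ or contains $K$. If $E_0\in\mathcal M_\pi$ is balanced and $F_K(E_0)>0$, then $F_K(E_1)<F_K(E_0)$ for all $E_1\in\mathcal M_\pi\setminus\{E_0\}$.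

*Proof.* **Step 1: a barrier for $K$.** By Lemma 2(a), after an area-preserving affine map taking $E_0$ to $D$, we have $0<m<2\pi$. By Proposition 4(a), $E_0$ is a strict local maximum of $F_K$ on $\mathcal M_\pi$. Suppose $E_1\ne E_0$ and $F_K(E_1)\ge F_K(E_0)$. Take a small compact ball $U$ around $E_0$ in $\mathcal M_\pi\cong\mathbb R^4$ with $E_1\notin U$ and $\max_{\partial U}F_K<F_K(E_0)\le F_K(E_1)$.

**Step 2: the barrier persists for polygons.** Let $K_n\subset K$ be convex polygons with $K_n\to K$ in the Hausdorff metric. Then $|F_{K_n}-F_K|\le\operatorname{area}(K\setminus K_n)\to0$ uniformly. So for large $n$, $F_{K_n}(E_i)>0$ and $\max_{\partial U}F_{K_n}<\min_iF_{K_n}(E_i)$.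

**Step 3: the hypothesis persists for polygons.** For large $n$, $K_n$ neither contains nor is contained in an ellipse of area $\pi$. The first is clear from $K_n\subset K$. If $K_n\subset E_n\in\mathcal M_\pi$ for infinitely many $n$, then $F_K(E_n)\ge\operatorname{area}K_n\to\operatorname{area}K$. By (F1) a subsequence converges to some $E\in\mathcal M_\pi$ with $F_K(E)=\operatorname{area}K$. The open set $\operatorname{int}K\setminus E$ is then null, hence empty, so $E\supset K$, a contradiction.

**Step 4: contradiction.** Fix such an $n$. Every critical point of $F_{K_n}|_{\mathcal M_\pi}$ with positive value is balanced for $K_n$ by (F3), with $0<m<2\pi$ by Lemma 2(a), and is a strict local maximum by Proposition 4(a). By (F1)–(F3) the hypotheses of Lemma 5 hold with $\mathbb R^d=\mathcal M_\pi\cong\mathbb R^4$, $H=F_{K_n}$, $\lambda_0=0$. Its conclusion contradicts Step 2. $\square$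

**Proof of Theorem A.** Rescale so that all areas are $\pi$. A minimizer exists by (F1). If $K$ is an ellipse, the minimum is $0$, attained only at $E=K$, since convex bodies with symmetric difference of area $0$ coincide. Otherwise no ellipse of area $\pi=\operatorname{area}K$ is contained in $K$ or contains $K$, since inclusion with equal areas would force equality. A minimizer is a maximizer of $F_K$ on $\mathcal M_\pi$; it is balanced by Lemma 1(a), and $F_K>0$ there. By Theorem 6 it is the only one. $\square$

For instance, the disk in Example 1 with $4a^2=\pi$ (so $a=\sqrt\pi/2\in(1/\sqrt2,1)$) is balanced with $F_K(D)>0$, and the square is not an ellipse. By Theorem 6 the disk is the unique best ellipse of area $\pi$ for this square.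

**Proof of Theorem B.** Rescale so that $\alpha=\pi$.

**Step 1: $\alpha_J<\alpha<\alpha_L$.** The hypothesis of Theorem 6 holds. A maximizer of $F_K$ on $\mathcal M_\pi$ exists, is balanced by Lemma 1(a), and has $F_K>0$; by Theorem 6 it is unique. By Lemma 2(a) it has $m>0$, since $m=0$ would force it to contain $K$ or to have $F_K=0$. Conversely, if $E\in\mathcal M_\pi$ is balanced with $m>0$, then $F_K(E)>0$ by Lemma 2(b), and Theorem 6 shows that $E$ is the unique maximizer.

**Step 2: $\alpha=\alpha_J$ or $\alpha=\alpha_L$.** Since $F_K(E)\le\min(\operatorname{area}E,\operatorname{area}K)$, the maximizers of $F_K$ are exactly the ellipses of area $\alpha$ contained in $K$, respectively containing $K$. These are unique by the classical argument.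

*Contained in $K$.* If $c_i+P_iD\subset K$, $i=0,1$, have area $\alpha_J$, then $\frac{c_0+c_1}2+\frac{P_0+P_1}2D\subset K$, because its points are averages of $c_0+P_0u$ and $c_1+P_1u$. Strict concavity of $\log\det$ forces $P_0=P_1$. If $c_0\ne c_1$, apply the affine map $P_0^{-1}$ and a rigid motion: we have two unit disks centered at $(\pm a,0)$ with $a>0$. Their convex hull contains the ellipse of points $((1+a)x_1,x_2)$, $(x_1,x_2)\in D$, since $((1+a)x_1,x_2)=(x_1,x_2)+(ax_1,0)$ lies in the unit disk centered at $(ax_1,0)$. This ellipse has area $\pi(1+a)>\pi$, a contradiction.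

*Containing $K$.* Suppose $K\subset\{|Q_ix-d_i|\le1\}$ with $Q_i$ positive definite, both of area $\pi/\det Q_i=\alpha_L$. Then $K\subset\{|\frac{Q_0+Q_1}2x-\frac{d_0+d_1}2|\le1\}$, and strict concavity of $\log\det$ forces $Q_0=Q_1=Q$. By the parallelogram identity $|Qx-\frac{d_0+d_1}2|^2\le1-\frac14|d_0-d_1|^2$ on $K$, which forces $d_0=d_1$.

**Step 3: $\alpha$ outside $[\alpha_J,\alpha_L]$.** If $\alpha<\alpha_J$, take the concentric homothetic copy of area $\alpha$ of an ellipse of area $\alpha_J$ in $K$. It and all its small translates lie in $K$, so all are optimal. If $\alpha>\alpha_L$, take the concentric homothetic copy of area $\alpha$ of an ellipse of area $\alpha_L$ containing $K$. It and all its small translates contain $K$, so all are optimal. In both cases the minimizer is not unique. $\square$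

**Proof of Theorem C.** A minimizer exists by (F1) and is balanced with $m=\pi$ by Lemma 1(b). Let $E_0$ be any ellipse balanced with $m=\pi$. It is enough to show that $E_0$ is the unique minimizer.

**Step 1: $E_0$ is a strict local minimum below the level $\operatorname{area}K$.** In the frame $E_0=D$, with all areas scaled by one constant, (2) reads $d_{\rm sym}(K,E)=\operatorname{area}K+2\Phi(E)$, with $\Phi$ as in Proposition 4 for $m=\pi$. As $\pi>\pi/2$, Proposition 4(b) shows that $E_0$ is a strict local minimum of $d_{\rm sym}(K,\cdot)$ on $\mathcal M$. In this frame $0\in\operatorname{int}K$ by Lemma 2(b), $k=\frac12\rho^2>0$ everywhere, and $k\ge\frac12$ where $f>0$. So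
$$F_K(D)=\int\min(k,\tfrac12)=\tfrac12\int f+\int(1-f)\min(k,\tfrac12)>\tfrac\pi2=\tfrac12\operatorname{area}D,$$
because $\int(1-f)=\pi>0$. By (2), $d_{\rm sym}(K,E_0)<\operatorname{area}K$.

**Step 2: polygons.** Suppose $E_1\ne E_0$ and $d_{\rm sym}(K,E_1)\le d_{\rm sym}(K,E_0)$. As in Theorem 6 take a compact ball $U\subset\mathcal M\cong\mathbb R^5$ around $E_0$ with $E_1\notin U$ and $\min_{\partial U}d_{\rm sym}(K,\cdot)>d_{\rm sym}(K,E_0)$, and convex polygons $K_n\subset K$, $K_n\to K$. Since $|d_{\rm sym}(K_n,\cdot)-d_{\rm sym}(K,\cdot)|\le\operatorname{area}(K\setminus K_n)\to0$, for large $n$ we have $\min_{\partial U}d_{\rm sym}(K_n,\cdot)>\max_id_{\rm sym}(K_n,E_i)$ and $d_{\rm sym}(K_n,E_i)<\operatorname{area}K_n$.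

**Step 3: contradiction.** By (F3) all critical points of $d_{\rm sym}(K_n,\cdot)$ on $\mathcal M$ are balanced for $K_n$ with $m=\pi$, so by Proposition 4(b) they are strict local minima. By (F1)–(F3), Lemma 5 applies with $\mathbb R^d=\mathcal M\cong\mathbb R^5$, $H=-d_{\rm sym}(K_n,\cdot)$, $\lambda_0=-\operatorname{area}K_n$, and contradicts Step 2. So $E_0$ is the unique minimizer. $\square$
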